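# A rational fivefold with an autoequivalence that kills a divisor class under every line bundle twist

Throughout, $\mathsf k$ is a field, $D^b(X)$ is the bounded derived category of coherent sheaves on a smooth projective variety $X$, all functors are derived, and $A^*(X)_{\mathbb Q}$ is the Chow ring with rational coefficients, graded by codimension.

## 1. The Poincaré bundle on an elliptic curve

Let $C$ be an elliptic curve over $\mathsf k$ with origin $0$. On $C\times C$ put $f_1=[\{0\}\times C]=p_1^*[0]$ and $f_2=[C\times\{0\}]=p_2^*[0]$, and consider the line bundle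
$$\mathcal A=\mathcal O(\Delta-\{0\}\times C-C\times\{0\}),\qquad c=c_1(\mathcal A)=[\Delta]-f_1-f_2 .$$
This is a Poincaré bundle, and the functor $G\mapsto p_{2*}(p_1^*G\otimes\mathcal A)$ is an autoequivalence of $D^b(C)$ (a classical fact; Section 3 gives a reason). Since the tangent bundle of $C$ is trivial, Todd classes play no role, and the natural cycle attached to $\mathcal A$ is
$$a=\operatorname{ch}(\mathcal A)=1+c+\tfrac12c^2 .$$
The part $a_1=c$ is a divisor on $C\times C$, so it is a degree-zero correspondence from $C$ to $C$, and it acts on cycles by $x\mapsto p_{2*}(p_1^*x\cdot c)$. Let us compute.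

* On the class $[C]\in A^0$: the projection $p_2$ maps $\Delta$ and $\{0\}\times C$ isomorphically onto $C$ and contracts $C\times\{0\}$, so $[C]\mapsto [C]-[C]-0=0$.
* On the class of a $\mathsf k$-point $x$: $[x]\mapsto [x]-0-[0]=[x]-[0]$.

So $a_1$ kills $[C]$. The equivalence does not give an isomorphism of motives through $a_1$. But tensor $\mathcal A$ with $\mathcal O(0)$ pulled back from both factors. The new kernel is $\mathcal A'=\mathcal O(\Delta)$, and the divisor part of its Chern character is $a_1'=[\Delta]$, the identity correspondence. Two harmless twists have turned a degenerate correspondence into the best possible one.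

Here is the same phenomenon for an arbitrary autoequivalence $\Phi$ of $D^b(C)$, seen only through rank and degree. On $C$ we have $\chi(E,F)=\operatorname{rk}E\deg F-\operatorname{rk}F\deg E$. An equivalence preserves $\chi$, hence its radical, so it acts on $(\operatorname{rk},\deg)$ by an integral matrix $\begin{pmatrix}p&q\\ s&u\end{pmatrix}$ of determinant $1$. Twisting by line bundles of degrees $l$ and $m$ before and after gives
$$\begin{pmatrix}1&0\\ m&1\end{pmatrix}\begin{pmatrix}p&q\\ s&u\end{pmatrix}\begin{pmatrix}1&0\\ l&1\end{pmatrix}=\begin{pmatrix}p+ql&q\\ *&u+mq\end{pmatrix}.$$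
The action of $a_1'$ on $A^0$ and on $A^1$ modulo degree-zero cycles is read off the diagonal. If $q\ne0$, choose $l,m$ with $p+ql\ne0\ne u+mq$; if $q=0$, then $pu=1$ and nothing needs to be done. The diagonal entry $p+ql$ is a polynomial in the twist, and it is not identically zero. Is it always possible to repair the correspondence by twisting?

## 2. Mukai vectors and Orlov's conjecture

Let $X,Y$ be smooth projective over $\mathsf k$ and $\mathcal A\in D^b(X\times Y)$. The Fourier–Mukai functor with kernel $\mathcal A$ is
$$\Phi_{\mathcal A}:D^b(X)\to D^b(Y),\qquad \Phi_{\mathcal A}(G)=\mathbf Rp_{2*}(p_1^*G\otimes^{\mathbf L}\mathcal A).$$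
If it is an equivalence, then $\dim X=\dim Y$; call this number $n$.

**Definition (Mukai vector of a kernel).** Put
$$a=\operatorname{ch}(\mathcal A)\sqrt{\operatorname{td}(X\times Y)}=\operatorname{ch}(\mathcal A)\cdot p_1^*\sqrt{\operatorname{td}(X)}\cdot p_2^*\sqrt{\operatorname{td}(Y)}\in A^*(X\times Y)_{\mathbb Q},$$
and let $a_q$ be its component of codimension $q$. The component $a_n$ is a degree-zero correspondence, hence a morphism $\operatorname M(X)_{\mathbb Q}\to\operatorname M(Y)_{\mathbb Q}$ of rational Chow motives.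

For example, let $\mathcal A=\delta_*L$ with $\delta:X\to X\times X$ the diagonal and $L$ a line bundle, so $\Phi_{\mathcal A}=(-)\otimes L$. The normal bundle of $\delta$ is the tangent bundle, so Grothendieck–Riemann–Roch (GRR) gives $a=\delta_*\big(e^{c_1(L)}\operatorname{td}(X)^{-1}\big)\sqrt{\operatorname{td}(X\times X)}=\delta_*(e^{c_1(L)})$, because $\delta^*\sqrt{\operatorname{td}(X\times X)}=\operatorname{td}(X)$. Here $a_n=[\Delta]$ is the identity without any twist.

**Conjecture** (Dmitri Orlov, "Derived categories of coherent sheaves and motives", arXiv:math/0512620 (2005)). Let $\mathcal A\in D^b(X\times Y)$ be such that $\Phi_{\mathcal A}$ is an equivalence. Then there exist line bundles $L$ on $X$ and $M$ on $Y$ such that the component $a'_n$ of $\mathcal A'=p_1^*L\otimes\mathcal A\otimes p_2^*M$ gives an isomorphism between $\operatorname M(X)_{\mathbb Q}$ and $\operatorname M(Y)_{\mathbb Q}$.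

The conjecture is false. This is what we shall prove.

**Theorem.** Let $\mathsf k$ be an infinite field. There exist a smooth projective rational variety $X$ of dimension $5$ over $\mathsf k$, an autoequivalence $\Phi_{\mathcal A}$ of $D^b(X)$, and a divisor $D\subset X$ with $[D]\ne0$ in $A^1(X)_{\mathbb Q}$, such that for **all** line bundles $L,M$ on $X$
$$(a_5')_*[D]=0\quad\text{in }A^1(X)_{\mathbb Q},\qquad \mathcal A'=p_1^*L\otimes\mathcal A\otimes p_2^*M .$$
Hence $a_5'$ is never an isomorphism $\operatorname M(X)_{\mathbb Q}\to\operatorname M(X)_{\mathbb Q}$. For every $n\ge5$ the same holds for $X\times\mathbb P^{n-5}$, with the kernel $\mathcal A\boxtimes\mathcal O_\Delta$ and the divisor $D\times\mathbb P^{n-5}$.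

Nothing is claimed for $n\le4$ or for finite $\mathsf k$. The theorem does not say that two motives differ: source and target are the same variety. It says that this recipe never produces an isomorphism.

For a cycle class $c$ on $X\times Y$ write $c_*(x)=p_{2*}(p_1^*x\cdot c)$, and write $v(G)=\operatorname{ch}(G)\sqrt{\operatorname{td}}$. We need four facts.

**Fact 1.** The Mukai vector computes the functor on cycles:
$$v(\Phi_{\mathcal A}(G))=a_*v(G).\tag{1}$$
By GRR for $p_2$, $\operatorname{ch}(\Phi_{\mathcal A}G)=p_{2*}\big(p_1^*\operatorname{ch}(G)\operatorname{ch}(\mathcal A)\,p_1^*\operatorname{td}(X)\big)$. Multiply by $\sqrt{\operatorname{td}(Y)}$, move it inside by the projection formula, and give one factor $\sqrt{\operatorname{td}(X)}$ to $G$ and the other to $\mathcal A$.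

**Fact 2.** With $l=c_1(L)$, $m=c_1(M)$ we have $a'=a\cdot p_1^*e^l\cdot p_2^*e^m$, since $\operatorname{ch}$ is multiplicative. By the projection formula
$$a'_*(x)=e^m\,a_*(e^lx).\tag{2}$$

**Fact 3.** If $x\in A^q(X)_{\mathbb Q}$, then $(a'_n)_*x$ is the codimension-$q$ component of $a'_*x$. Indeed $p_1^*x\cdot a'_r$ has codimension $q+r$, and $p_{2*}$ lowers codimension by $n$.

**Fact 4.** The assignment $c\mapsto c_*$ respects composition of correspondences. So if $a'_n$ is an isomorphism of motives, then $(a'_n)_*:A^q(X)_{\mathbb Q}\to A^q(Y)_{\mathbb Q}$ is bijective for every $q$.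

To disprove the conjecture it is therefore enough to find a nonzero class in $A^1$ that is killed for all $l,m$. By (2), the codimension-one coefficient in question is a polynomial in the twist, as $p+ql$ was on the elliptic curve. We must make it vanish identically.

## 3. Spherical twists along a divisor with normal bundle $\omega_D$

Autoequivalences will come from spherical objects, and spherical objects from exceptional ones. For objects $E,F$ put $\chi(E,F)=\sum_j(-1)^j\dim\operatorname{Ext}^j(E,F)$, extended bilinearly to $K_0$ and $K_0\otimes\mathbb Q$.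

**Definition (exceptional object).** $E\in D^b(D)$ is exceptional if $\operatorname{Ext}^*(E,E)=\mathsf k$, in degree $0$.

For example, a line bundle on a blow-up of $\mathbb P^2$ in $\mathsf k$-points is exceptional, because $H^*(\mathcal O)=\mathsf k$. So is $\mathcal O_\ell(p)$ for a $(-1)$-curve $\ell\cong\mathbb P^1$ on a smooth projective surface: the local sheaves $\mathcal Ext^j(\mathcal O_\ell(p),\mathcal O_\ell(p))$ are $\mathcal O_\ell$, $N_\ell=\mathcal O_\ell(-1)$ and $0$ for $j=0$, $1$, $\ge2$, and $H^*(\mathcal O_\ell)=\mathsf k$, $H^*(\mathcal O_\ell(-1))=0$.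

**Definition (spherical object).** $F\in D^b(X)$, with $\dim X=n$, is spherical if $\operatorname{Ext}^*(F,F)=\mathsf k\oplus\mathsf k[-n]$ and $F\otimes\omega_X\cong F$. By Seidel–Thomas, the twist $T_F$, where $T_FG$ is the cone of $\operatorname{RHom}(F,G)\otimes F\to G$, is then a Fourier–Mukai autoequivalence of $D^b(X)$.

For example, $\mathcal O_C$ on an elliptic curve is spherical. The kernel of $T_{\mathcal O_C}$ is the cone of $\mathcal O_{C\times C}\to\mathcal O_\Delta$, that is $\mathcal O(-\Delta)[1]$. The inverse of an equivalence with kernel $\mathcal K$ has kernel $\mathcal K^\vee\otimes p^*\omega[\dim]$, here $\mathcal O(\Delta)$. So the kernel $\mathcal A'$ of Section 1 is that of $T_{\mathcal O_C}^{-1}$, and $\Phi_{\mathcal A}$, which differs from it by twists, is an equivalence too.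

Now let $i:D\hookrightarrow X$ be a smooth divisor of **even** dimension $d$ in a smooth projective variety $X$ of dimension $n=d+1$, and assume that its normal bundle satisfies
$$N\cong\omega_D .$$
By adjunction $i^*\omega_X\cong\omega_D\otimes N^{-1}\cong\mathcal O_D$. For $E\in D^b(D)$ there is a standard triangle
$$E\otimes N^\vee[1]\to Li^*i_*E\to E .\tag{3}$$
(If $E=Q|_D$ for a bundle $Q$ on $X$, it is seen by restricting the resolution $Q(-D)\to Q$ of $i_*E$ to $D$, where the map becomes zero.)

**Step 1: exceptional objects on $D$ give spherical objects on $X$.** Let $E$ be exceptional and $F=i_*E$. Since $\operatorname{Ext}^k_X(F,F)=\operatorname{Ext}^k_D(Li^*i_*E,E)$, applying $\operatorname{Hom}(-,E)$ to (3) gives exact pieces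
$$\operatorname{Ext}^k_D(E,E)\to\operatorname{Ext}^k_X(F,F)\to\operatorname{Ext}^{k-1}_D(E,E\otimes\omega_D)\to\operatorname{Ext}^{k+1}_D(E,E).$$
By Serre duality on $D$ the third term is $\operatorname{Ext}_D^{d+1-k}(E,E)^*$. So the first term is nonzero only for $k=0$, and the third only for $k=d+1$. The connecting map out of the third term could be nonzero only for $k=d+1$, and then its target $\operatorname{Ext}^{d+2}_D(E,E)$ is zero. Hence $\operatorname{Ext}^*_X(F,F)=\mathsf k\oplus\mathsf k[-(d+1)]$. Moreover $F\otimes\omega_X\cong i_*(E\otimes i^*\omega_X)\cong F$. So $F$ is spherical.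

**Step 2: the twist in $K$-theory.** The defining cone gives the first sign, and we check the second, in
$$[T_F^{\pm1}G]=[G]\mp\chi(F,G)[F].$$
Indeed $\chi(F,F)=1+(-1)^{d+1}=0$ because $d$ is even, so $g\mapsto g-\chi(F,g)[F]$ and $g\mapsto g+\chi(F,g)[F]$ are mutually inverse.

**Step 3: everything can be computed on $D$.** For $x\in K_0(D)$, (3) gives $\chi_X(i_*E,i_*x)=\chi_D(Li^*i_*E,x)=\chi_D(E,x)-\chi_D(E,x\otimes\omega_D)$, and Serre duality in even dimension $d$ turns the last term into $\chi_D(x,E)$. So
$$\chi_X(i_*E,i_*x)=\langle E,x\rangle,\qquad \langle y,x\rangle:=\chi_D(y,x)-\chi_D(x,y).\tag{4}$$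
The form $\langle\ ,\ \rangle$ on $K_0(D)$ is alternating. For instance, on $\mathbb P^2$ one has $\langle\mathcal O,\mathcal O(1)\rangle=\chi(\mathcal O(1))-\chi(\mathcal O(-1))=3$. With Step 2,
$$[T_{i_*E}^{\pm1}(i_*x)]=i_*(T_E^{\pm1}x),\qquad T_E^{\pm1}x:=x\mp\langle E,x\rangle E .\tag{5}$$

As a check, take $D$ to be a $\mathsf k$-point of a curve ($d=0$). Then $N$ and $\omega_D$ are trivial, the form is zero, and Step 1 says that the skyscraper sheaf has $\operatorname{Ext}^*=\mathsf k\oplus\mathsf k[-1]$, as it should.

## 4. A fivefold containing a product of two del Pezzo surfaces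

We want a divisor $D$ with $N\cong\omega_D$ and with classes in $\operatorname{Pic}D$ that $\operatorname{Pic}X$ cannot tell apart, because the twists $L$ reach $D$ only through $i^*\operatorname{Pic}X$. Lines on a cubic surface in $\mathbb P^3$ have this property: $\operatorname{Pic}\mathbb P^3$ sees only their degree. From now on $\mathsf k$ is infinite.

**Step 1: the two surfaces.** Let $S'\subset\mathbb P^3$ be the blow-up of $\mathbb P^2$ in six general $\mathsf k$-points, embedded anticanonically as a smooth cubic surface. Such points exist because $\mathsf k$-points are dense in $(\mathbb P^2)^6$. With $h$ the hyperplane class, $K_{S'}=-h$ and $h^2=3$. Let $\ell_1,\ell_2\cong\mathbb P^1$ be two of the exceptional curves: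
$$\ell_i^2=-1,\qquad \ell_1\ell_2=0,\qquad h\ell_i=1 .$$
Let $S$ be the blow-up of $\mathbb P^2$ in one $\mathsf k$-point, with exceptional curve $e\cong\mathbb P^1$, so $e^2=K_Se=-1$. The class $-K_S$ is very ample. Pullbacks to products are not written.

**Step 2: correcting the normal bundle.** Put $D_0=S'\times S\subset\mathbb P^3\times S$. Its normal bundle is $\mathcal O(3h)$, while $\omega_{D_0}=\mathcal O(-h)\boxtimes\omega_S$. The discrepancy is $\mathcal O(4h)\boxtimes\omega_S^{-1}$. Blowing up a divisor of $D_0$ in this linear system will remove it. The line bundle $\mathcal O(4h)\boxtimes\omega_S^{-1}$ is very ample, so by Bertini's theorem for very ample linear systems (valid in every characteristic, with a $\mathsf k$-rational member since $\mathsf k$ is infinite) it has a smooth member $Z\subset D_0$. An ample divisor on the geometrically integral smooth fourfold $D_0$ is geometrically connected, and $Z$ is smooth, so $Z$ is geometrically integral. Set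
$$X=\operatorname{Bl}_Z(\mathbb P^3\times S),\qquad E_Z=\text{exceptional divisor},\qquad i:D\hookrightarrow X\text{ the proper transform of }D_0 .$$
Then $X$ is a smooth projective variety of dimension $5$. It is rational, since $S$ is.

**Step 3: the properties we need.** Since $Z$ is irreducible of codimension $2$, $\operatorname{Pic}X=\mathbb Zh\oplus\operatorname{Pic}S\oplus\mathbb ZE_Z$. Since $D_0$ is smooth and contains $Z$, the pullback of $D_0$ contains $E_Z$ with multiplicity one, so
$$[D]=3h-E_Z\ne0\quad\text{in }A^1(X)_{\mathbb Q}.$$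
Since $Z$ is a Cartier divisor on $D_0$, the proper transform is $D=\operatorname{Bl}_ZD_0\cong D_0=S'\times S$. The ideal $\mathcal O_X(-E_Z)$ is the inverse image of the ideal of $Z$, so it restricts to $D$ as $\mathcal O_{D_0}(-Z)$. Thus $\mathcal O(E_Z)|_D=\mathcal O(4h)\boxtimes\omega_S^{-1}$, and therefore
$$i^*\operatorname{Pic}X=\mathbb Zh\oplus\operatorname{Pic}S,\qquad N=\mathcal O(3h-E_Z)|_D=\mathcal O(-h)\boxtimes\omega_S=\omega_D .$$
The lines $\ell_1,\ell_2$ are not in $i^*\operatorname{Pic}X$, and Section 3 applies with $d=4$.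

## 5. Reduction to the rank of a class on $D$

Let $\Phi_{\mathcal A}$ be any composition of twists $T_{i_*E}^{\pm1}$ with $E\in D^b(D)$ exceptional, and let $\tau$ be the corresponding composition of the operators $T_E^{\pm1}$ of (5). Applying (5) repeatedly,
$$[\Phi_{\mathcal A}(i_*x)]=i_*(\tau x)\qquad(x\in K_0(D)).\tag{6}$$
Let $V\subset K_0(D)_{\mathbb Q}$ be the $\mathbb Q$-span of the classes $\mathcal O(th)\boxtimes y$ with $t\in\mathbb Z$, $y\in K_0(S)$.

**Proposition.** For every line bundle $L$ on $X$, with $\lambda=i^*c_1(L)$, there is $z_\lambda\in V$ such that for all line bundles $M$ on $X$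
$$(a'_5)_*[D]=\operatorname{rk}(\tau z_\lambda)\,[D].\tag{7}$$
In particular, if $\operatorname{rk}(\tau z)=0$ for all $z\in V$, then $(a'_5)_*[D]=0$ for all $L$ and $M$.

**Step 1: GRR for $i$.** This step expresses Mukai vectors of classes supported on $D$. We have $\operatorname{ch}(i_*z)=i_*(\operatorname{ch}(z)\operatorname{td}(N)^{-1})$ and $i^*\operatorname{td}(X)=\operatorname{td}(D)\operatorname{td}(N)$. Multiplying by $\sqrt{\operatorname{td}(X)}$ and using the projection formula,
$$v(i_*z)=i_*\big(\operatorname{ch}(z)\,\theta\big),\qquad\theta=\sqrt{\operatorname{td}(D)}\,\operatorname{td}(N)^{-1/2}\qquad(z\in K_0(D)_{\mathbb Q}).\tag{8}$$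

**Step 2: $\theta$ sees only $h$ and $S$.** Let $R\subset A^*(D)_{\mathbb Q}$ be the subring generated by $h$ and the pullback of $A^*(S)_{\mathbb Q}$. We show that $\theta\in R$. We have $\operatorname{td}(D)=\operatorname{td}(S')\operatorname{td}(S)$ with $\operatorname{td}(S')=1+\tfrac h2+[pt]$, because $c_1(S')=h$ and the degree of $\operatorname{td}_2$ is $\chi(\mathcal O_{S'})=1$. As $S'$ is a blow-up of $\mathbb P^2$ in $\mathsf k$-points, $A^2(S')_{\mathbb Q}=\mathbb Q$, so $[pt]=\tfrac13h^2$. Finally $c_1(N)=-h+K_S\in R$. So $\theta\in R$, and its leading term is $1$. Since $\theta-1$ is nilpotent, $\theta$ is a unit of $R$.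

**Step 3: $V$ is large enough to realize $R$.** We show that $R\subset\operatorname{ch}(V)$. On $S'$ we have $h^3=0$, so $1,h,h^2$ are rational combinations of $e^{th}=\operatorname{ch}\mathcal O(th)$ for $t=0,1,2$ (a Vandermonde determinant). Also $\operatorname{ch}:K_0(S)_{\mathbb Q}\to A^*(S)_{\mathbb Q}$ is an isomorphism. Since $R$ is spanned by products of $1,h,h^2$ with pullbacks from $S$, the claim follows.

**Step 4: the computation.** Put $l=c_1(L)$ and $m=c_1(M)$. Since $\lambda\in\mathbb Qh+A^1(S)_{\mathbb Q}$, we have $e^\lambda\theta^{-1}\in R$, so by Step 3 there is $z_\lambda\in V$ with $\operatorname{ch}(z_\lambda)=e^\lambda\theta^{-1}$. By (8) and the projection formula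
$$v(i_*z_\lambda)=i_*(e^{\lambda})=i_*(i^*e^l)=e^l[D].$$
By (1), (6) and (8),
$$a_*(e^l[D])=a_*v(i_*z_\lambda)=v(i_*\tau z_\lambda)=i_*\big(\operatorname{ch}(\tau z_\lambda)\,\theta\big)\in\operatorname{rk}(\tau z_\lambda)[D]+A^{\ge2}(X)_{\mathbb Q}.$$
Multiplying by $e^m=1+m+\cdots$ does not change the codimension-one component, so (2) and Fact 3 give (7). $\square$

**Remark (nothing is lost).** Conversely, if $\operatorname{rk}\circ\tau$ is not identically zero on $V$, then $(a'_5)_*[D]\neq0$ for some $L$. The number $\operatorname{rk}(\tau z)$ depends linearly on $z$, and only through $\operatorname{ch}(z)$, because $\tau z$ is $z$ plus multiples of the objects used and Hirzebruch–Riemann–Roch computes the multiples from $\operatorname{ch}(z)$. Also $\operatorname{ch}(V)=R$. So it is enough to see that the classes $e^\lambda\theta^{-1}$ span $R$; as $\theta$ is a unit, that the $e^{th+s}=e^{th}e^s$ with $t\in\mathbb Z$, $s\in\operatorname{Pic}S$ do. By Vandermonde the $e^{th}$ span $1,h,h^2$, and the $e^{ks}$, $k=0,1,2$, span $1,s,s^2$; these exhaust $A^*(S)_{\mathbb Q}$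 because $e^2=-[pt]$.

The problem has become linear algebra: *find exceptional objects on $D=S'\times S$ such that $\operatorname{rk}\circ\tau$ vanishes on $V$.*

## 6. The cubic surface alone, a single twist, and a single pair

**The cubic surface alone.** Why carry the factor $S$? The most natural first try is $X_3=\operatorname{Bl}_Z\mathbb P^3$ with $Z\subset S'$ a smooth member of $|4h|$, and $D\cong S'$ the proper transform. Then $[D]=3h-E_Z\neq0$, $N=\mathcal O(3h-4h)=\omega_{S'}$, $i^*\operatorname{Pic}X_3=\mathbb Zh$, and Section 3 applies with $d=2$. The computation of Section 5 applies with $S$ deleted, $R=\mathbb Q[h]/(h^3)$ and $V$ the span of the $\mathcal O(th)$. The converse in the Remark holds as well, since the $e^{th}$ span $R$. But on a surface, Riemann–Roch gives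
$$\langle E,x\rangle=-(\operatorname{rk}E\;c_1(x)-\operatorname{rk}x\;c_1(E))\cdot K_{S'}=\operatorname{rk}E\;(c_1(x)h)-\operatorname{rk}x\;(c_1(E)h).$$
So with $u(x)=(\operatorname{rk}x,\,c_1(x)h)\in\mathbb Q^2$ we have $\langle E,x\rangle=\det(u(E),u(x))$, and every $T_E^{\pm1}$ induces an invertible map of $\mathbb Q^2$. Hence $\operatorname{rk}\circ\tau$ is a *nonzero* linear function of $u(x)$. Now $u(\mathcal O)=(1,0)$ and $u(\mathcal O(h))=(1,3)$ span $\mathbb Q^2$, so $\operatorname{rk}\circ\tau$ never vanishes on $V$, whatever objects we use. This is the elliptic curve of Section 1 again. The precise obstruction is that the classes $\mathcal O(\ell_1)$ and $\mathcal O(\ell_2)$, although indistinguishable on $V$, are also indistinguishable everywhere: $u(\mathcal O(\ell_1))=u(\mathcal O(\ell_2))$. On the fourfold $S'\times S$ this will change.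

**A single twist on the fivefold.** Let $E$ be exceptional on $D=S'\times S$ of rank $r$, and $\tau=T_E^{\pm1}$, so $\operatorname{rk}(\tau x)=\operatorname{rk}x\mp r\langle E,x\rangle$. If $r=0$, this is $1$ at $x=\mathcal O_D\in V$. If $r\ne0$, choose by Step 3 of Section 5 some $x\in V$ with $\operatorname{ch}(x)=h^2\cdot e$, of codimension $3$. Then $\operatorname{rk}x=0$, and by Hirzebruch–Riemann–Roch
$$\langle E,x\rangle=\chi(E,x)-\chi(E,x\otimes\omega_D)=\int_D\operatorname{ch}(E)^\vee\,h^2e\,(1-e^{K_D})\operatorname{td}(D)=-r\int_Dh^2e\,(-h+K_S)=-r\cdot3\cdot(-1)=3r ,$$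
where $e^{K_D}$ is the exponential, and only the codimension-one term $-K_D$ of $1-e^{K_D}$ matters. So $\operatorname{rk}(\tau x)=\mp3r^2\ne0$. A single twist never works.

**A single pair.** Use instead two objects that $V$ cannot tell apart:
$$E_1=\mathcal O(\ell_1)\boxtimes\mathcal O_S,\qquad E_2=\mathcal O(\ell_2)\boxtimes\mathcal O_S .$$
They are exceptional by the Künneth formula for $\operatorname{Ext}$. For $z=\mathcal O(th)\boxtimes y$, Künneth gives
$$\langle E_i,z\rangle=\chi(\mathcal O(th-\ell_i))\,\chi(\mathcal O_S,y)-\chi(\mathcal O(\ell_i-th))\,\chi(y,\mathcal O_S).$$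
By Riemann–Roch the Euler numbers on $S'$ depend only on $(th-\ell_i)^2=3t^2-2t-1$ and $(th-\ell_i)\cdot h=3t-1$, hence not on $i$. Therefore
$$\langle E_1-E_2,z\rangle=0\qquad(z\in V).\tag{9}$$
Moreover
$$\langle E_1,E_2\rangle=\chi(\mathcal O(\ell_2-\ell_1))-\chi(\mathcal O(\ell_1-\ell_2))=0,$$
by Riemann–Roch, because $(\ell_1-\ell_2)K_{S'}=0$. So $T_{E_1}^{-1}T_{E_2}x=x-\langle E_2,x\rangle E_2+\langle E_1,x\rangle E_1$, and
$$\operatorname{rk}\big(T_{E_1}^{-1}T_{E_2}x\big)=\operatorname{rk}x+\langle E_1-E_2,x\rangle .$$
On $V$ the second summand vanishes, exactly as desired, but the first one, $\operatorname{rk}x$, survives. What is missing is a device that adds $-\operatorname{rk}x$.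

## 7. Four twists that cancel the rank

Here is the device. The functional $-\operatorname{rk}$ is itself a pairing: we shall find objects $E_3,E_4$ of **rank zero** with $\langle E_3-E_4,x\rangle=-\operatorname{rk}x$. Twisting by $E_3$ and $E_4$ alone does not change ranks. But if $\langle E_1,E_3\rangle=1$ and $\langle E_2,E_4\rangle=-1$, the later twists along $E_1$ and $E_2$ convert the coefficients of $E_3$ and $E_4$ into rank.

Let $\varepsilon=\mathcal O_e(-1)$ on $S$ and
$$E_3=\mathcal O_{\ell_1}\boxtimes\varepsilon,\qquad E_4=\mathcal O_{\ell_1}(-1)\boxtimes\varepsilon .$$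
They are exceptional by Künneth and the $(-1)$-curve example in Section 3. Define
$$\Phi_{\mathcal A}=T_{i_*E_1}^{-1}\circ T_{i_*E_2}\circ T_{i_*E_3}^{-1}\circ T_{i_*E_4},\qquad\tau=T_{E_1}^{-1}T_{E_2}T_{E_3}^{-1}T_{E_4}.$$
By Section 3 this is a Fourier–Mukai autoequivalence, and (6) holds. We will show that $\operatorname{rk}\circ\tau=0$ on $V$.

**Step 1: Euler numbers on $S$.** These supply the source of the sign $-\operatorname{rk}$. First, $\chi(\mathcal O_S,\varepsilon)=\chi(\mathcal O_{\mathbb P^1}(-1))=0$, and by Serre duality $\chi(\varepsilon,\mathcal O_S)=\chi(\mathcal O_S,\varepsilon\otimes\omega_S)=\chi(\mathcal O_{\mathbb P^1}(-2))=-1$. For a vector bundle $y$ we get $\chi(y,\varepsilon)=\chi(y^\vee|_e(-1))=-\deg y|_e$ and $\chi(\varepsilon,y)=\chi(y,\varepsilon\otimes\omega_S)=\chi(y^\vee|_e(-2))=-\deg y|_e-\operatorname{rk}y$. Since $K_0(S)$ is generated by vector bundles,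
$$\chi(\varepsilon,y)-\chi(y,\varepsilon)=-\operatorname{rk}y\qquad(y\in K_0(S)).\tag{10}$$

**Step 2: Euler numbers on $S'$.** These are needed for the pairings. For a line bundle $Q$ on $S'$, Serre duality and $K_{S'}\ell_1=-1$ give
$$\chi(\mathcal O_{\ell_1}(j),Q)=\chi(Q,\mathcal O_{\ell_1}(j)\otimes\omega_{S'})=\chi(\mathcal O_{\mathbb P^1}(j-1-Q\ell_1))=j-Q\cdot\ell_1 .$$
Also $\chi(\mathcal O_{\ell_1}(p),\mathcal O_{\ell_1}(q))=\chi(\mathcal O_{\mathbb P^1}(q-p))-\chi(\mathcal O_{\mathbb P^1}(q-p-1))=1$ for all $p,q$, by the local $\mathcal Ext$ sheaves of Section 3.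

**Step 3: the pairings.** We check that the four objects interlock as announced. For $A,B\in K_0(S')$, Künneth and Step 1 give
$$\langle A\boxtimes\mathcal O_S,B\boxtimes\varepsilon\rangle=\chi(A,B)\cdot0-\chi(B,A)\cdot(-1)=\chi(B,A).$$
With Step 2,
$$\begin{aligned}
\langle E_1,E_3\rangle&=\chi(\mathcal O_{\ell_1},\mathcal O(\ell_1))=0-\ell_1^2=1,&\langle E_1,E_4\rangle&=-1-\ell_1^2=0,\\
\langle E_2,E_3\rangle&=\chi(\mathcal O_{\ell_1},\mathcal O(\ell_2))=0-\ell_1\ell_2=0,&\langle E_2,E_4\rangle&=-1-\ell_1\ell_2=-1 .
\end{aligned}$$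
Further $\langle E_3,E_4\rangle=\chi(\varepsilon,\varepsilon)(1-1)=0$, and $\langle E_1,E_2\rangle=0$ by Section 6. Note that $\langle E_1-E_2,E_3\rangle=1$: on the fourfold the class $E_1-E_2$ is orthogonal to $V$ without lying in the radical of the form. On the cubic surface alone this could not happen.

**Step 4: applying the four operators.** Let $x\in K_0(D)_{\mathbb Q}$ and $c_j=\langle E_j,x\rangle$. Each new coefficient is the pairing of $E_j$ with the preceding line, computed from Step 3:
$$\begin{aligned}
T_{E_4}x&=x-c_4E_4,\\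
T_{E_3}^{-1}T_{E_4}x&=x-c_4E_4+c_3E_3,\\
T_{E_2}T_{E_3}^{-1}T_{E_4}x&=x-c_4E_4+c_3E_3-(c_2+c_4)E_2,\\
\tau x&=x-c_4E_4+c_3E_3-(c_2+c_4)E_2+(c_1+c_3)E_1 .
\end{aligned}$$
In the second line, $\langle E_3,x-c_4E_4\rangle=c_3$. In the third, $\langle E_2,x-c_4E_4+c_3E_3\rangle=c_2-c_4(-1)+c_3\cdot0=c_2+c_4$. In the fourth, pairing $E_1$ with the third line gives $c_1-c_4\cdot0+c_3\cdot1-(c_2+c_4)\cdot0=c_1+c_3$. As $\operatorname{rk}E_1=\operatorname{rk}E_2=1$ and $\operatorname{rk}E_3=\operatorname{rk}E_4=0$,
$$\operatorname{rk}(\tau x)=\operatorname{rk}x+(c_1-c_2)+(c_3-c_4).\tag{11}$$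

**Step 5: $c_3-c_4$ cancels the rank.** Let $\Lambda\subset K_0(D)$ be the subgroup generated by the classes $A\boxtimes y$ with $A\in K_0(S')$, $y\in K_0(S)$. We have $V\subset\Lambda_{\mathbb Q}$. From $0\to\mathcal O_{\ell_1}(-1)\to\mathcal O_{\ell_1}\to\mathcal O_{pt}\to0$, with $pt$ a $\mathsf k$-point of $\ell_1$, we get $E_3-E_4=[\mathcal O_{pt}]\boxtimes\varepsilon$ in $K_0(D)$. For $x=A\boxtimes y$, using $\chi(\mathcal O_{pt},A)=\chi(A,\mathcal O_{pt})=\operatorname{rk}A$ on the surface $S'$ and (10),
$$c_3-c_4=\operatorname{rk}A\,\big(\chi(\varepsilon,y)-\chi(y,\varepsilon)\big)=-\operatorname{rk}A\operatorname{rk}y=-\operatorname{rk}x .$$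
By linearity this holds on $\Lambda_{\mathbb Q}$, and (11) becomes
$$\operatorname{rk}(\tau x)=\langle E_1-E_2,x\rangle\qquad(x\in\Lambda_{\mathbb Q}).\tag{12}$$

**Step 6: the theorem in dimension $5$.** Combining (12) with (9),
$$\operatorname{rk}(\tau z)=0\qquad\text{for all }z\in V .$$
By the Proposition of Section 5, $(a_5')_*[D]=0$ in $A^1(X)_{\mathbb Q}$ for all line bundles $L$ and $M$ on $X$, while $[D]\ne0$. So $(a'_5)_*$ is not injective on $A^1(X)_{\mathbb Q}$, and by Fact 4 the correspondence $a'_5$ is not an isomorphism of motives, for any $L$ and $M$. The conjecture is disproved. For use below we record what Section 5 gives before $M$ enters: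
$$a_*(e^l[D])\in A^{\ge2}(X)_{\mathbb Q}\qquad\text{for all }l\in c_1(\operatorname{Pic}X).\tag{13}$$

## 8. Products with projective space

Let $n\ge5$ and $P=\mathbb P^{n-5}$. We take on $X\times P$ the kernel $\mathcal A\boxtimes\mathcal O_{\Delta_P}$.

**Step 1: it is an autoequivalence, with a simple Mukai vector.** If $\mathcal B$ is the kernel of $\Phi_{\mathcal A}^{-1}$, then $\mathcal B\boxtimes\mathcal O_{\Delta_P}$ is the kernel of an inverse. By the diagonal computation in Section 2 with $L=\mathcal O_P$, the Mukai vector of $\mathcal O_{\Delta_P}$ is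
$$\delta_*(\operatorname{td}(P)^{-1})\sqrt{\operatorname{td}(P\times P)}=[\Delta_P].$$
So, after reordering the factors, the Mukai vector of $\mathcal A\boxtimes\mathcal O_{\Delta_P}$ is $a\times[\Delta_P]$, and it sends $x\times w$ to $a_*x\times w$.

**Step 2: all twists kill $[D\times P]$.** Since $\operatorname{Pic}(X\times P)=\operatorname{Pic}X\oplus\operatorname{Pic}P$, write the first Chern classes of the twisting bundles as $l=l_1+l_2$ and $m=m_1+m_2$. By (2) and (13), now for the twisted kernel on $X\times P$ with Mukai vector $a'$,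
$$a'_*\big([D]\times[P]\big)=\big(e^{m_1}a_*(e^{l_1}[D])\big)\times e^{l_2+m_2}\in A^{\ge2}(X\times P)_{\mathbb Q},$$
because the first factor lies in $A^{\ge2}(X)_{\mathbb Q}$. By Fact 3, $(a'_n)_*[D\times P]=0$ for all twists.

**Step 3: the class is not zero.** The projection $X\times P\to X$ has a section, so pullback along it is injective, and $[D\times P]$ is the pullback of $[D]\ne0$. By Fact 4, $a'_n$ is never an isomorphism of motives. Since $X\times P$ is rational of dimension $n$, this completes the proof of the Theorem. $\blacksquare$
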